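# Strength, Birch rank, and the trilinear form $\varphi(xyz)$

## 1. The form $\varphi(xyz)$ on a purely inseparable extension

Let $p$ be a prime, $K$ a field of characteristic $p$, and $t_1,\dots,t_m\in K$ elements such that
$$L=K(\alpha_1,\dots,\alpha_m),\qquad \alpha_i^p=t_i,$$
has the largest possible degree $[L:K]=p^m=:N$. The monomials $\alpha^\beta$ with $\beta\in B_0:=\{0,\dots,p-1\}^m$ then form a $K$-basis of $L$.

The standard example is $K=\mathbb F_p(t_1,\dots,t_m)$, possibly with further variables $t_{m+1},t_{m+2},\dots$. To see that the degree is $p^m$, suppose $\sum_\beta c_\beta\alpha^\beta=0$ with $c_\beta\in K$. Clear denominators, so that the $c_\beta$ are polynomials in $\alpha_1^p,\dots,\alpha_m^p,t_{m+1},\dots$. The exponents of $(\alpha_1,\dots,\alpha_m)$ occurring in $c_\beta\alpha^\beta$ are congruent to $\beta$ modulo $p$, so different $\beta$ cannot cancel, and all $c_\beta$ vanish.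

Fix a nonzero $K$-linear map $\varphi:L\to K$ and put
$$T(x,y,z)=\varphi(xyz),\qquad x,y,z\in L\cong K^N .$$
This is a trilinear form over $K$ in $3N$ variables. It looks very different over $K$ and over $\overline K$.

Over $K$, the algebra $L$ is a field. For every $w\ne0$ in $L$ the bilinear form $(y,z)\mapsto\varphi(wyz)$ is nondegenerate: if $y\neq 0$, then $wyL=L\not\subset\ker\varphi$. So $T$ is as nondegenerate as a trilinear form can be.

Over $\overline K$, the map $K[X_1,\dots,X_m]/(X_i^p-t_i)\to L$ is a surjection between spaces of dimension $p^m$, hence an isomorphism, and $X_i^p-t_i=(X_i-t_i^{1/p})^p$. Therefore, with $\epsilon_i=X_i-t_i^{1/p}$,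
$$A:=L\otimes_K\overline K=\overline K[\epsilon_1,\dots,\epsilon_m]/(\epsilon_1^p,\dots,\epsilon_m^p).$$
The field has become a truncated polynomial ring. A product of three monomials, each of degree above one third of the maximal degree $m(p-1)$, is zero. For large $m$, nearly all monomials have degree near $m(p-1)/2$, so nearly all have degree above one third of the maximum. Hence $T$ vanishes on $M\times M\times M$ for a subspace $M\subset A$ of very small codimension.

What this is for: there are two ways to measure how complicated a form $P$ is. *Strength* asks for a short expression $P=\sum Q_iR_i$ over $K$. *Birch rank* is the codimension of a singular locus, which is computed over $\overline K$. A conjecture says that they agree up to a constant depending only on the degree. The form $T$ separates them.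

## 2. Strength, Birch rank, partition rank, and the statements

Throughout, $K[x_1,\dots,x_n]_d$ is the space of forms of degree $d$, and $d\ge2$. Codimension of a closed set means the minimum over its components. We use repeatedly that a closed subset of affine space that is cut out by $r$ equations and is nonempty has codimension at most $r$.

**Definition (strength).** $\operatorname{str}_K(P)$ is the least $r\ge0$ with $P=\sum_{i=1}^rQ_iR_i$, where $Q_i,R_i$ are forms over $K$ of positive degree with $\deg Q_i+\deg R_i=d$.

**Definition (Birch rank).** $\operatorname{Brk}(P)$ is the codimension in $\overline K^n$ of the Birch singular locus $\{x\in\overline K^n:\partial P/\partial x_1(x)=\dots=\partial P/\partial x_n(x)=0\}$.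

**Definition (linear equivalence).** For nonnegative functions, $A\asymp_dB$ means that $A\le C_dB$ and $B\le C_dA$ for all inputs, with a constant $C_d\ge1$ depending only on $d$.

For example, $P=xyz$ has strength $1$. Its partial derivatives are $yz,xz,xy$, so its singular locus is the union of three coordinate axes, and $\operatorname{Brk}(P)=2$. The form $x^2+y^2$ has strength $2$ over $\mathbb R$, where it does not factor, strength $1$ over $\mathbb C$, and Birch rank $2$ over both.

**Conjecture** (from Qiyuan Chen and Ke Ye, "Geometry of multilinear varieties over infinite fields and its applications", arXiv:2605.04859 (2026)). Let $K$ be a field and $d\ge2$, and suppose that $\operatorname{ch}(K)=0$ or $\operatorname{ch}(K)>d$. Then $\operatorname{str}_K(P)\asymp_d\operatorname{Brk}(P)$ for all $P\in K[x_1,\dots,x_n]_d$.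

One inequality is immediate:
$$\operatorname{Brk}(P)\le2\operatorname{str}_{\overline K}(P)\le2\operatorname{str}_K(P).\tag{1}$$
Indeed, if $P=\sum_{i\le r}Q_iR_i$, then $dP=\sum(Q_i\,dR_i+R_i\,dQ_i)$, so the singular locus contains $\{Q_i=R_i=0\ \forall i\}$. This set contains $0$ and is cut out by $2r$ equations.

For $d=2$ the conjecture holds. With $\operatorname{ch}K\neq2$, diagonalize $P=\sum_{i\le\rho}a_i\ell_i^2$ over $K$, with $a_i\neq 0$ and independent linear forms $\ell_i$. The singular locus is $\{\ell_1=\dots=\ell_\rho=0\}$, so $\operatorname{Brk}(P)=\rho$. The diagonal expression gives $\operatorname{str}_K(P)\le\rho$, and (1) gives $\rho\le2\operatorname{str}_K(P)$. The results below concern what happens for $d\ge3$.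

**Theorem 1.** Let $d\ge3$, let $p>d$ be prime, $m\ge1$, and let $K$ be a field of characteristic $p$ containing $t_1,\dots,t_m$ with $[K(t_1^{1/p},\dots,t_m^{1/p}):K]=p^m=:N$. There is a form $F$ of degree $d$ over $K$ with
$$\operatorname{str}_K(F)\ge2^{1-d}N,\qquad \operatorname{Brk}(F)\le2\operatorname{str}_{\overline K}(F)\le6Ne^{-m/18},$$
so $\operatorname{str}_K(F)\ge\dfrac{e^{m/18}}{3\cdot2^d}\operatorname{Brk}(F)$.

Consequently, over the single field $K=\mathbb F_p(t_1,t_2,\dots)$ with $p>d$, no constant $C$ (even depending on $d$ and $K$) satisfies $\operatorname{str}_K\le C\operatorname{Brk}$ on all forms of degree $d$. The same holds over every field of characteristic $p>d$ with $[K:K^p]=\infty$. Moreover, with $\kappa=\frac1{18\ln p}<1$ we have $\operatorname{str}_K(F)\ge2^{1-d}(\operatorname{Brk}(F)/6)^{1/(1-\kappa)}$, so even quasi-linear bounds fail. For $\mathbb F_p(t_1,\dots,t_m)$ the constants must grow at least exponentially in $m$.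

So the conjecture is false as stated, for every $d\ge3$. Over infinite fields, imperfectness is the only obstruction.

**Theorem 2.** Let $K$ be an infinite perfect field with $\operatorname{ch}K=0$ or $>d$, $d\ge2$. For all $P\in K[x_1,\dots,x_n]_d$,
$$\tfrac12\operatorname{Brk}(P)\le\operatorname{str}_K(P)\le2^{d-1}(d-1)^2c_d\operatorname{Brk}(P),$$
where $c_2=1$ and $c_k=2^k(k-1)\bigl(1+(k-2)c_{k-1}\bigr)$. If $K=\overline K$, then $\operatorname{str}_K(P)\le(d-1)\operatorname{Brk}(P)$.

**Corollary 3.** Let $\operatorname{ch}K=0$ or $>d$. If $K$ is infinite, then $\operatorname{str}_{K^{\rm perf}}(P)\asymp_d\operatorname{Brk}(P)$. If $K$ is finite, then $\operatorname{str}_{K(\tau)}(P)\asymp_d\operatorname{Brk}(P)$, where $\tau$ is an indeterminate.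

Two points are not settled here: whether $\operatorname{str}_K\asymp_d\operatorname{Brk}$ for finite $K$, and whether a linear bound with constant depending on $[K:K^p]<\infty$ holds for imperfect $K$.

Both theorems go through multilinear forms, for which there is a finer notion than strength.

**Definition (partition rank).** Let $F$ be multilinear in $k\ge2$ groups of variables $v_1,\dots,v_k$. Then $\operatorname{PR}_K(F)$ is the least $r$ with $F=\sum_{i\le r}f_i(v_{I_i})\,h_i(v_{I_i^c})$, where $\emptyset\ne I_i\subsetneq[k]$ and $f_i,h_i$ are multilinear over $K$ in the indicated groups.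

For $k=2$ this is the rank of a matrix. For $k=3$, the form $x_1y_1z_1+x_1y_2z_2=x_1(y_1z_1+y_2z_2)$ has partition rank $1$. Strength and partition rank are comparable:
$$\operatorname{PR}_K(F)\le2^{k-1}\operatorname{str}_K(F).\tag{2}$$
To see this, let $F=\sum_{i\le r}Q_iR_i$ and take the component of multidegree $(1,\dots,1)$. If $\deg Q_i=a$, the product $Q_iR_i$ contributes $\sum_{|I|=a}Q_i^{[I]}R_i^{[I^c]}$, where $Q^{[I]}$ is the component of degree $1$ in the groups of $I$ and $0$ in the others. These are $\binom ka=\binom{k-1}{a-1}+\binom{k-1}a\le2^{k-1}$ terms, and $\emptyset\neq I\neq[k]$ because $1\le a\le k-1$.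

## 3. Partition rank of $\varphi(xyz)$ over $K$ and over $\overline K$

**Proposition 4.** $\operatorname{PR}_K(T)\ge N$.

*Proof.* If $[3]$ is split into two nonempty parts, one of them is a singleton. So every term of a partition rank decomposition of $T$ has a factor that is a linear form in $x$ alone, in $y$ alone, or in $z$ alone. Suppose there are $c_1,c_2,c_3$ terms of these three kinds and $c_1+c_2+c_3<N$. Let $W_1,W_2,W_3\subset L$ be the common kernels of the linear forms of each kind. They are $K$-subspaces with $\dim W_i\ge N-c_i>0$, and $\varphi(w_1w_2w_3)=0$ for all $w_i\in W_i$.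

Pick $0\ne w\in W_1$. Since $L$ is a field, $\dim wW_2=\dim W_2$. The space $W_3$ is orthogonal to $wW_2$ for the nondegenerate form $\varphi(ab)$, so $\dim W_2+\dim W_3\le N$. But $\dim W_2+\dim W_3\ge2N-c_2-c_3$, so $c_2+c_3\ge N$, a contradiction. $\square$

**Proposition 5.** Let $s=\#\{\beta\in B_0:|\beta|\le m(p-1)/3\}$. Over $\overline K$, the form $T$ is a sum of at most $3s$ terms of the shapes $\ell(x)b(y,z)$, $\ell(y)b(x,z)$, $\ell(z)b(x,y)$. Moreover $s\le Ne^{-m/18}$.

*Proof.* Let $\mathfrak m=(\epsilon_1,\dots,\epsilon_m)\subset A$ and $j=\lfloor m(p-1)/3\rfloor+1$. The ideal $\mathfrak m^j$ is spanned by the $\epsilon^\beta$ with $\beta\in B_0$ and $|\beta|\ge j$, so its codimension is $s$. Since $3j>m(p-1)$, and $m(p-1)$ is the largest degree of a nonzero monomial, $\mathfrak m^{3j}=0$. Hence $T$ (extended to $A$) vanishes on $\mathfrak m^j\times\mathfrak m^j\times\mathfrak m^j$.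

Choose linear forms $\ell_1,\dots,\ell_s$ cutting out $\mathfrak m^j$ and vectors $e_i$ with $\ell_i(e_{i'})=\delta_{ii'}$. Write $x=\sum_i\ell_i(x)e_i+x'$ with $x'\in\mathfrak m^j$ linear in $x$, and similarly for $y$ and $z$. Then
$$T(x,y,z)=\sum_i\ell_i(x)T(e_i,y,z)+\sum_i\ell_i(y)T(x',e_i,z)+\sum_i\ell_i(z)T(x',y',e_i)+T(x',y',z'),$$
and the last term is $0$. These are $3s$ terms of the required shapes.

For the bound on $s$, let $\beta_1,\dots,\beta_m$ be independent and uniform on $\{0,\dots,p-1\}$. Then $s/N$ is the probability that $\sum\beta_i\le m(p-1)/3$, which is $m(p-1)/6$ below the mean $m(p-1)/2$. Hoeffding's inequality bounds this by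
$$\exp\Bigl(-2\,\frac{(m(p-1)/6)^2}{m(p-1)^2}\Bigr)=e^{-m/18}.\qquad\square$$

Small cases by hand, with $p=5$. For $m=1$ we have $s=\#\{0,1\}=2$ and $3s=6>5=N$, so there is no gain. For $m=2$ the condition is $|\beta|\le2$, so $s=6$ and $3s=18<25=N$. For $m=3$ it is $|\beta|\le4$, so $s=\binom73=35$ and $3s=105<125$. The gain comes from concentration, so $m$ must grow.

Inseparability is essential. If $L/K$ were separable of degree $N$, then $L\otimes_K\overline K\cong\overline K^N$ and $T=\sum_ia_ix_iy_iz_i$, with all $a_i\ne0$ because $\varphi(ab)$ is nondegenerate. This form still has partition rank at least $N$ over $\overline K$. Indeed, given a decomposition with $c_1,c_2,c_3$ terms as in Proposition 4, we may assume $c_1\le N$. The common kernel $W_1$ has dimension $n'\ge N-c_1$. Some $n'$ coordinates restrict to an isomorphism $W_1\cong\overline K^{n'}$, so $W_1$ contains a vector $w$ with at least $N-c_1$ nonzero coordinates. The bilinear form $T(w,\cdot,\cdot)$ has rank at least $N-c_1$, and it is a sum of $c_2+c_3$ forms of rank at most one. So $c_1+c_2+c_3\ge N$.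

## 4. Raising the degree without losing partition rank

For $d=3$ we could take $F=T$ and finish with (1) and (2). For $d\ge4$ the first thing one might try is to multiply by new variables, $F=w_1\cdots w_{d-3}T$. This has strength $1$, since $w_1$ is a factor. The variables $x_\beta$ must instead be replaced by forms $g_\beta$ of degree $d-2$ in such a way that $T$ can be recovered by specialization even after a hypothetical short decomposition has been simplified.

A single product $g_\beta=\prod_ju_j^{(\beta)}$ does not let the argument run. A short decomposition of $F$ may contain terms one of whose factors involves only, say, $u_2$. To remove such terms one imposes linear conditions on $u_2$, and these conditions may force some coordinates $u_2^{(\beta)}$ to be $0$. The corresponding $g_\beta$ then vanish and $T$ is not recovered. The cure is to give each $\beta$ many copies of the product, so that at least one survives.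

**Construction.** Let $B=dN$. Take groups of variables $u_j=(u_j^{(\beta,l)})_{\beta\in B_0,\,1\le l\le B}$ for $j=1,\dots,d-2$, and $y,z\in L\cong K^N$. Put
$$g_\beta(u)=\sum_{l=1}^B\prod_{j=1}^{d-2}u_j^{(\beta,l)},\qquad F(u,y,z)=T\Bigl(\sum_\beta g_\beta(u)\alpha^\beta,\;y,\;z\Bigr).$$
The form $F$ has degree $d$ and is multilinear in the $d$ groups $u_1,\dots,u_{d-2},y,z$.

*Proof of Theorem 1.*

**Step 1.** This step bounds $\operatorname{Brk}(F)$ from above. Substitute $x_\beta=g_\beta(u)$ in the decomposition of Proposition 5. Each term stays a product of two forms of positive degree, because $\deg g_\beta=d-2\ge1$. So $\operatorname{str}_{\overline K}(F)\le3s$, and by (1)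
$$\operatorname{Brk}(F)\le2\operatorname{str}_{\overline K}(F)\le6s\le6Ne^{-m/18}.$$

**Step 2.** This step shows $\operatorname{PR}_K(F)\ge N$, by specializing a short decomposition of $F$ to a short decomposition of $T$. Suppose $F=\sum_{i\le r'}f_i(v_{I_i})h_i(v_{I_i^c})$ over $K$ with $r'<N$. Call a term *bad* if one of its two sides involves only groups among $u_2,\dots,u_{d-2}$. At most one side does, since the other then contains $u_1,y,z$. Name that factor $f_i$, so $I_i\subset\{2,\dots,d-2\}$ indexes groups $u_j$.

Note that $K$ is infinite: since $m\ge1$ it is imperfect, while finite fields are perfect. Choose $u_2,u_3,\dots,u_{d-2}$ over $K$ one after the other. When $u_2,\dots,u_{j-1}$ are fixed, require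
$$f_i(u_{I_i})=0\quad\text{for all bad }i\text{ with }\max I_i=j.$$
Each requirement is linear in $u_j$, so together they define a $K$-subspace $H_j$ of codimension at most $r'$. The coordinate functions that vanish identically on $H_j$ are linearly independent elements of the annihilator of $H_j$, so there are at most $r'$ of them. The product of the remaining coordinate functions is a nonzero polynomial on $H_j$, and $K$ is infinite, so we can choose $u_j\in H_j$ with all the remaining coordinates nonzero.

For each $\beta$, at most $(d-3)r'<dN=B$ indices $l$ are lost altogether. So there is $l(\beta)$ with $u_j^{(\beta,l(\beta))}\ne0$ for all $2\le j\le d-2$. Now set, for variables $x_\beta$,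
$$u_1^{(\beta,l)}=\begin{cases}x_\beta\big/\prod_{j\ge2}u_j^{(\beta,l)}&\text{if }l=l(\beta),\\0&\text{otherwise.}\end{cases}$$
Then $g_\beta=x_\beta$, so $F$ becomes $T(x,y,z)$. (For $d=3$ there is nothing to choose, and the product over $j\ge2$ is empty.) The bad terms become $0$. In every other term each side contains at least one of the groups $u_1,y,z$, and $u_1$ is now linear in $x$. So the term becomes a product of two multilinear forms in complementary nonempty subsets of $\{x,y,z\}$. Thus $\operatorname{PR}_K(T)\le r'<N$, contradicting Proposition 4.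

**Step 3.** This step collects the inequalities. By (2) with $k=d$, $\operatorname{str}_K(F)\ge2^{1-d}N$. With Step 1, $N\ge\frac16e^{m/18}\operatorname{Brk}(F)$, so $\operatorname{str}_K(F)\ge\frac{2^{1-d}}6e^{m/18}\operatorname{Brk}(F)=\frac{e^{m/18}}{3\cdot2^d}\operatorname{Brk}(F)$.

**Step 4.** This step derives the consequences. Since $\operatorname{PR}_K(F)\ge N>0$ we have $F\ne0$. By Euler's formula and $p>d$ the partial derivatives of $F$ are not all zero, so $\operatorname{Brk}(F)\ge1$.

Over $K=\mathbb F_p(t_1,t_2,\dots)$ the hypothesis holds for every $m$ (Section 1), and the ratio $\operatorname{str}_K(F)/\operatorname{Brk}(F)\ge e^{m/18}/(3\cdot2^d)$ is unbounded as $m\to\infty$. Over $\mathbb F_p(t_1,\dots,t_m)$ the same inequality shows that any constant must be at least $e^{m/18}/(3\cdot2^d)$.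

If $[K:K^p]=\infty$, choose inductively $t_{i+1}\in K\setminus K^p(t_1,\dots,t_i)$. This is possible because $K^p(t_1,\dots,t_i)$ has finite degree over $K^p$. Each step has degree $p$, so $[K^p(t_1,\dots,t_m):K^p]=p^m$. Taking $p$-th roots (Frobenius is an isomorphism $K(t_1^{1/p},\dots,t_m^{1/p})\to K^p(t_1,\dots,t_m)$ carrying $K$ to $K^p$) gives the hypothesis of the theorem for every $m$.

Finally $e^{-m/18}=(p^m)^{-1/(18\ln p)}=N^{-\kappa}$, so $\operatorname{Brk}(F)\le6N^{1-\kappa}$ and $\operatorname{str}_K(F)\ge2^{1-d}N\ge2^{1-d}(\operatorname{Brk}(F)/6)^{1/(1-\kappa)}$. Here $\kappa<1$ since $p\ge5$. Over $\mathbb F_p(t_1,t_2,\dots)$ this excludes every bound $\operatorname{str}_K\le C\operatorname{Brk}^{1+\eta}$ with $1+\eta<1/(1-\kappa)$. Along $m\to\infty$ the strength is unbounded, so under such a bound $\operatorname{Brk}(F)$ would be unbounded too, and then the larger exponent $1/(1-\kappa)$ contradicts the bound. $\blacksquare$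

## 5. Rational points on $Z(T)$, and where descent from $\overline K$ breaks

We turn to Theorem 2. Two sensible approaches come to mind.

The first is to descend a decomposition by traces. Suppose $P=\sum_{i\le r}Q_iR_i$ over a finite separable extension $L/K$ of degree $n$. Choose $c\in L$ with trace $1$ and a basis $\theta_a$ of $L/K$. Then $P=\operatorname{Tr}(cP)=\sum_i\operatorname{Tr}(cQ_iR_i)$. Writing $cQ_i=\sum_a\theta_aQ_{i,a}$ and $R_i=\sum_b\theta_bR_{i,b}$ with $Q_{i,a},R_{i,b}$ over $K$,
$$\operatorname{Tr}(cQ_iR_i)=\sum_aQ_{i,a}\Bigl(\sum_b\operatorname{Tr}(\theta_a\theta_b)R_{i,b}\Bigr).$$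
So $\operatorname{str}_K(P)\le n\operatorname{str}_L(P)$. The method stops here: it gives no control on $n=[L:K]$, while the constant may depend only on $d$.

The second is geometric. From a nonsingular $K$-rational point on a variety inside the singular locus one can read off a short decomposition over $K$; this is Lemma 6 below. The problem is to find such a point on a variety of the right codimension. The natural setting is multilinear.

**Definition ($Z(T)$ and $\operatorname{GR}$).** For a $k$-linear form $T:V_1\times\dots\times V_k\to K$, $k\ge2$, let
$$Z(T)=\{(x_1,\dots,x_{k-1})\text{ over }\overline K:\ T(x_1,\dots,x_{k-1},\cdot)=0\},\qquad \operatorname{GR}(T)=\operatorname{codim}Z(T).$$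

For $k=2$, $Z(T)$ is the kernel of a matrix and $\operatorname{GR}(T)$ is its rank. In general
$$\operatorname{GR}(T)\le\operatorname{PR}_{\overline K}(T).\tag{3}$$
Take in each of the $r=\operatorname{PR}_{\overline K}(T)$ terms the factor not involving $x_k$. The common zero set of these $r$ factors contains $0$, lies in $Z(T)$, and has codimension at most $r$.

The form $\varphi(xyz)$ shows what can happen with rational points. The form $\varphi(ab)$ is nondegenerate, so $Z(T)=\{xy=0\}$, and over $K$, as $L$ is a field, $Z(T)(K)=\{x=0\}\cup\{y=0\}$, of codimension $N$. If $L/K$ is separable, $Z(T)=\{x_iy_i=0\ \forall i\}$ has $2^N$ components of codimension $N$. For infinite $K$ the rational points are dense in just two of them, but the codimension of their closure is still $N=\operatorname{GR}(T)$. In the purely inseparable case of Section 1, the rational points still have codimension $N$, while $\operatorname{GR}(T)\le3s\le3Ne^{-m/18}$. So the statement to aim for, over perfect fields, is that the closure of $Z(T)(K)$ has codimension at most a constant times $\operatorname{GR}(T)$. This is Proposition 9, and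 it is where perfectness enters. The next three sections supply its tools.

## 6. A nonsingular rational point gives a short decomposition

**Lemma 6.** Let $K$ be a field and $\mathbf F:U\to V^*$ a homogeneous polynomial map of degree $e\ge1$ over $K$ between finite-dimensional spaces. Let $\mathcal X\subset U_{\overline K}$ be an irreducible closed subvariety of codimension $c$ whose ideal is generated by polynomials over $K$, with $\mathbf F|_{\mathcal X}=0$, and let $q\in\mathcal X$ be a $K$-point nonsingular on $\mathcal X$. Then there is a $K$-subspace $\tau\subset U$ of codimension $c$ such that $\mathbf F|_\tau$ is a sum of $c(e-1)$ terms $\psi(t)G(t)$, where $\psi$ is a form of degree $a\in[2,e]$ and $G:\tau\to V^*$ is homogeneous of degree $e-a$, all over $K$.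

For a small example, take $\mathbf F=xz-y^2$ on $K^3$ with $V=K$, let $\mathcal X$ be its zero set, and $q=(1,0,0)$. Then $c=1$, $e=2$, and the tangent space is $\tau=\{z=0\}$. Near $q$ the equation $(1+x)z=y^2$ is solved by $z=y^2/(1+x)$, whose lowest part is $y^2$. Indeed $\mathbf F|_\tau=-y^2$ is one term of the asserted kind.

*Proof.*

**Step 1.** This step parametrizes $\mathcal X$ formally at $q$, over $K$. By the Jacobian criterion there are $h_1,\dots,h_c$ in $I(\mathcal X)$, defined over $K$, with independent differentials at $q$. They generate $I(\mathcal X)$ locally at $q$: the ring $\mathcal O_{U,q}/(h)$ is regular local of dimension $\dim U-c$, hence a domain, and it surjects onto $\mathcal O_{\mathcal X,q}$, which has the same dimension, so the kernel is $0$. Let $\tau=\ker dh(q)$, a $K$-subspace of codimension $c$, and $U=\tau\oplus Q$, where $Q$ has basis $q_1,\dots,q_c$. For $t\in\tau$, $y\in Q$,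
$$h(q+t+y)=\Delta(y)+M(t,y),$$
where $\Delta=dh(q)|_Q$ is invertible over $K$ and $M$ has only terms of total degree $\ge2$ in $(t,y)$. The equation $\psi=-\Delta^{-1}M(t,\psi)$ has a unique solution $\psi=\sum_j\psi_jq_j$ with $\psi_j\in K[[\tau]]$ without constant term, because the degree-$n$ part of the right side depends only on parts of $\psi$ of degree $<n$. Moreover $\psi_j$ has order $\ge2$. So $h(q+t+\psi(t))=0$.

**Step 2.** This step transfers the vanishing to $\mathbf F$. Let $f$ be a component of $\mathbf F$. Then $f\in I(\mathcal X)$, so $\sigma f=\sum_ib_ih_i$ with polynomials $\sigma,b_i$ and $\sigma(q)\ne0$. Since $\sigma(q+t+\psi(t))$ is an invertible power series, $f(q+t+\psi(t))=0$. Hence $\mathbf F(q+t+\psi(t))=0$.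

**Step 3.** This step reads off the degree-$e$ part. Write $\mathbf F(q+y)=\sum_{a\le e}\mathbf F_a(y)$ with $\mathbf F_a$ homogeneous of degree $a$; then $\mathbf F_e=\mathbf F$. Write $\mathbf F_a(t+\psi)=\mathbf F_a(t)+\sum_j\psi_jH_{a,j}(t,\psi)$ with polynomial maps $H_{a,j}$ over $K$. The part of degree $e$ in $t$ of $0=\mathbf F(q+t+\psi(t))$ is
$$0=\mathbf F(t)+\sum_{j=1}^c\sum_{b=2}^e\psi_j^{(b)}(t)\Bigl[\sum_aH_{a,j}(t,\psi(t))\Bigr]^{(e-b)},$$
where the superscript $(b)$ denotes the homogeneous part of degree $b$. This is the claim, with $c(e-1)$ terms. $\square$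

We use the lemma in two ways.

**(A1)** If $T$ is $k$-linear over $K$ and $\mathcal X\subset Z(T)$ is as in Lemma 6 for $\mathbf F=T(x_1,\dots,x_{k-1},\cdot)$, $e=k-1$, then $\operatorname{str}_K(T)\le(k-1)c$. On $\tau\times V_k$ the form $T=\langle\mathbf F(t),x_k\rangle$ is a sum of $c(k-2)$ products $\psi(t)\langle G(t),x_k\rangle$ of forms of positive degree. Pull these back by a projection $U\to\tau$. The difference from $T$ vanishes on $\tau\times V_k$, so it lies in the ideal of the $c$ linear forms defining $\tau$ and is a sum of $c$ further products.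

**(A2)** If $P$ has degree $d\ge2$, $\operatorname{ch}K\nmid d$, and $\mathcal X$ lies in the Birch singular locus and is as in Lemma 6 for $\mathbf F=\nabla P$, $e=d-1$, then $\operatorname{str}_K(P)\le(d-1)c$. By Euler's formula $P(t)=\frac1d\langle\mathbf F(t),t\rangle$, which for $t\in\tau$ is a sum of $c(d-2)$ products $\psi(t)\cdot\frac1d\langle G(t),t\rangle$. Again $c$ products handle the linear forms defining $\tau$.

Over $\overline K$ every irreducible variety has nonsingular points and the rationality conditions are empty. Applying (A1) and (A2) to a component of maximal dimension gives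
$$\operatorname{str}_{\overline K}(T)\le(k-1)\operatorname{GR}(T),\qquad\operatorname{str}_{\overline K}(P)\le(d-1)\operatorname{Brk}(P),\tag{4}$$
the second one when $\operatorname{ch}K\nmid d$.

## 7. Order of vanishing of a resultant along a degenerate system

For forms $F_1,\dots,F_R$ of degrees $d_1,\dots,d_R\ge1$ in $R$ variables over an algebraically closed field $k$, let $\operatorname{Res}(F)$ be the classical resultant (Jouanolou, *Le formalisme du résultant*, Adv. Math. 90 (1991)). It is a polynomial in the coefficients of the $F_i$, with coefficients in the prime field. We use: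

1. $\operatorname{Res}(F)=0$ if and only if there is a common zero $\ne0$;
2. $\operatorname{Res}$ is homogeneous of degree $\prod_{j\ne i}d_j$ in the coefficients of $F_i$;
3. for an invertible $D_\lambda=\operatorname{diag}(\lambda_i)$, $\operatorname{Res}(F\circ D_\lambda)=(\prod\lambda_i)^{\prod d_j}\operatorname{Res}(F)$.

The third fact follows from the first two. The zero set of $\operatorname{Res}$ in the space of coefficients is the image of $\{(F,[x]):F_i(x)=0\ \forall i\}$, a vector bundle over $\mathbb P^{R-1}$. So it is an irreducible hypersurface, $\rho=0$ with $\rho$ irreducible, and $\operatorname{Res}$ is a constant times a power of $\rho$. The polynomial $F\mapsto\operatorname{Res}(F\circ D_\lambda)$ has the same zero set and the same total degree, so it equals $\chi(\lambda)\operatorname{Res}(F)$ with a constant $\chi(\lambda)$. Taking $F_i=x_i^{d_i}$, whose resultant is nonzero by 1, and using 2, we get $\chi(\lambda)=\prod_i(\lambda_i^{d_i})^{\prod_{j\ne i}d_j}=(\prod_i\lambda_i)^{\prod d_j}$. As $k$ is infinite, 3 is an identity of polynomials in the $\lambda_i$ and the coefficients, so it may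 be used with entries in $k[\tau]$.

**Lemma 7.** Let $\delta,R\ge1$ and $t\ge0$. Let $u_1,\dots,u_t$ be forms in $x=(x_1,\dots,x_R)$ of degrees $a_j\in[1,\delta]$, let $g_i=\sum_ju_ja_{ij}$ with forms $a_{ij}$ of degree $\delta-a_j$, and let $h_i$ be forms of degree $\delta$ ($1\le i\le R$), all over $k$. Then $\operatorname{Res}(g_1+\epsilon h_1,\dots,g_R+\epsilon h_R)\in k[\epsilon]$ is divisible by $\epsilon^q$ for every integer $0\le q\le\delta^{R-1}(R-\delta t)$.

For $\delta=1$ this is linear algebra: the resultant is a determinant, $g$ is an $R\times R$ matrix of rank at most $t$, and $\det(g+\epsilon h)$ is divisible by $\epsilon^{R-t}$. For $t=0$ it is fact 2. In general the $g_i$ share the zeros of $u_1,\dots,u_t$, so $\operatorname{Res}$ vanishes at $\epsilon=0$ when $t<R$; the lemma says how strongly. The device is to make the $u_j$ into new variables.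

*Proof.*

**Step 1.** This step relates $\operatorname{Res}(P)$ to a resultant in more variables. Let $\Pi=\prod_ja_j$. For forms $P_i(x)$ of degree $\delta$ put, in the $R+t$ variables $(x,z)$,
$$G_i=P_i+\sum_ja_{ij}(x)(z_j^{a_j}-u_j),\qquad H_j=z_j^{a_j}-u_j .$$
These are $R+t$ forms, of degrees $\delta$ ($R$ times) and $a_1,\dots,a_t$. Regard $b=\operatorname{Res}(G,H)$ as a polynomial in the coefficients of $P$, $(a_{ij})$, $u$. A nontrivial common zero of $(G,H)$ is the same as one of $(P,H)$. It has $x\ne0$, since $x=0$ forces $z_j^{a_j}=u_j(0)=0$. Conversely every zero $x\ne0$ of $P$ extends to one by solving $z_j^{a_j}=u_j(x)$. So $b=0$ if and only if $\operatorname{Res}(P)=0$.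

The latter set is an irreducible hypersurface $\rho(P)=0$. So $\operatorname{Res}(P)=c'\rho^f$ and $b=c''\rho^{f'}$ with nonzero constants $c',c''$. To compare $f$ and $f'$, compare degrees in the coefficients of $P_1$. Since $b$ depends only on $P$, its degree can be computed at $a=0$, where $G_i=P_i$; by fact 2 it is $\delta^{R-1}\Pi$. The degree of $\operatorname{Res}(P)$ is $\delta^{R-1}$. Hence $f'=f\Pi$, and
$$\operatorname{Res}(G,H)=c\operatorname{Res}(P)^\Pi,\qquad c\in k^*.\tag{5}$$

**Step 2.** This step computes the order by rescaling the new variables. Take $P=g+\epsilon h$. Then the $u_j$ cancel and $G_i=\sum_ja_{ij}z_j^{a_j}+\epsilon h_i$. Put $\epsilon=\tau^\Pi$ and substitute $z_j\mapsto\tau^{\Pi/a_j}z_j$, so that $z_j^{a_j}\mapsto\epsilon z_j^{a_j}$. Then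
$$G_i\mapsto\epsilon G_i',\quad G_i'=\sum_ja_{ij}z_j^{a_j}+h_i,\qquad H_j\mapsto H_j':=\epsilon z_j^{a_j}-u_j .$$
The product of all degrees is $\delta^R\Pi$. By facts 3 and 2,
$$\tau^{\Pi\cdot\delta^R\Pi\cdot\sum_j1/a_j}\operatorname{Res}(G,H)=\epsilon^{R\delta^{R-1}\Pi}\operatorname{Res}(G',H'),\qquad\operatorname{Res}(G',H')\in k[\epsilon].$$
Therefore
$$\operatorname{ord}_\tau\operatorname{Res}(G,H)\ge\Pi^2\Bigl(R\delta^{R-1}-\delta^R\sum_j\frac1{a_j}\Bigr).$$

**Step 3.** This step returns to $\operatorname{Res}(g+\epsilon h)$. By (5) and $\epsilon=\tau^\Pi$, $\operatorname{ord}_\tau\operatorname{Res}(G,H)=\Pi\cdot\Pi\cdot\operatorname{ord}_\epsilon\operatorname{Res}(g+\epsilon h)$. Dividing by $\Pi^2$ and using $\sum_j1/a_j\le t$ gives $\operatorname{ord}_\epsilon\operatorname{Res}(g+\epsilon h)\ge\delta^{R-1}(R-\delta t)$. $\square$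

## 8. A Galois-invariant filtration of minimal energy

The next lemma replaces a subspace $\mathcal N$ defined over a Galois extension $L$ by a subspace $U$ defined over $K$, of at most twice the dimension. The sum of all conjugates of $\mathcal N$ would be rational, but its dimension could grow with $[L:K]$.

**Lemma 8.** Let $L/K$ be finite Galois with group $G$, $V$ a finite-dimensional $K$-space, $E=V^*\otimes_KL$, and $\mathcal N\subset E$ an $L$-subspace of dimension $\le r$. There is a $K$-subspace $U\subset V^*$ with $\dim U\le2r$ such that: if $\Phi\in\operatorname{Sym}^D(V^*)$ (over $K$) lies in the ideal power $(\mathcal N)^s\subset\operatorname{Sym}(E)$ with $s>D/2$, then $\Phi$ lies in the ideal generated by $U$.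

For example, let $L/K=\mathbb C/\mathbb R$, $\dim V=2$ with coordinates $X,Y$, and $\mathcal N=\mathbb C(X+iY)$, $r=1$. If a nonzero real form $\Phi$ of degree $D$ is divisible by $(X+iY)^s$, it is also divisible by $(X-iY)^s$, so $D\ge2s$. Thus $s>D/2$ forces $\Phi=0$, and even $U=0$ works. The threshold $D/2$ is where both conjugate factors just fit. In the proof below, the weight $1$ on the line $\mathcal N$ will be spread to weight $\frac12$ on all of $E$.

**Definition (norms).** A *norm* is a map $\nu:E\setminus0\to[0,1]$ with $\nu(cv)=\nu(v)$ for $c\in L^*$ and $\nu(v+w)\ge\min(\nu(v),\nu(w))$, with the convention $\nu(0)=\infty$.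

A norm amounts to the decreasing filtration by the subspaces $E^{\ge\theta}=\{v:\nu(v)\ge\theta\}$, which has finitely many steps. A basis $(e_i)$ of $E$ is *adapted* to $\nu$ if $\nu(\sum c_ie_i)=\min_{c_i\ne0}\nu(e_i)$; equivalently, each $E^{\ge\theta}$ is spanned by some of the $e_i$. We need the following facts.

Any two norms have a common adapted basis. Let $A^a,B^b$ be the two filtrations, $A^{>a},B^{>b}$ their next smaller steps, and choose a complement $C_{ab}$ of $A^{>a}\cap B^b+A^a\cap B^{>b}$ in $A^a\cap B^b$. By the modular law, $A^a\cap B^b\cap(A^a\cap B^{>b}+A^{>a})=A^a\cap B^{>b}+A^{>a}\cap B^b$. So for fixed $a$ the $C_{ab}$ map isomorphically onto the graded pieces of the filtration that $B$ induces on $A^a/A^{>a}$. Hence $A^a=\bigoplus_{a'\ge a,\,b}C_{a'b}$, and symmetrically for $B$. Bases of the $C_{ab}$ together form a basis adapted to both.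

The multiset $\{\nu(e_i)\}$ does not depend on the adapted basis, since the number of $i$ with $\nu(e_i)\ge\theta$ is $\dim E^{\ge\theta}$. Put
$$\operatorname{vol}\nu=\sum_i\nu(e_i),\qquad q(\nu)=\sum_i\nu(e_i)^2 .$$

For $0\ne f\in\operatorname{Sym}^DE$ let $\nu(f)$ be the largest $\theta$ such that $f\in\sum_{\theta_1+\dots+\theta_D\ge\theta}E^{\ge\theta_1}\cdots E^{\ge\theta_D}$, and $\nu(0)=\infty$. In an adapted basis the latter space is spanned by the monomials $e^\gamma$ with $\sum\gamma_i\nu(e_i)\ge\theta$. So $\nu(f)$ is the minimum of $\sum\gamma_i\nu(e_i)$ over the monomials $e^\gamma$ occurring in $f$.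

*Proof of Lemma 8.* Let $\mathcal C$ be the set of norms $\nu$ with

(a) $\operatorname{vol}\nu\le r$;

(b) $\nu(\Phi)\ge s$ for all $D,s$ and all $\Phi\in\operatorname{Sym}^D(V^*)$ over $K$ with $\Phi\in(\mathcal N)^s$.

**Step 1.** This step shows that $\mathcal C$ is nonempty and $G$-stable. The norm equal to $1$ on $\mathcal N\setminus0$ and $0$ elsewhere has $\operatorname{vol}=\dim\mathcal N\le r$. In a basis of $E$ extending one of $\mathcal N$, every monomial of an element of $(\mathcal N)^s$ has degree at least $s$ in the basis of $\mathcal N$, so (b) holds. The group $G$ acts semilinearly on $E$, and for $\sigma\in G$ the function $\nu^\sigma(v)=\nu(\sigma^{-1}v)$ is again a norm, with the same $\operatorname{vol}$ and $q$. Every $\Phi$ in (b) is $G$-fixed, so $\nu^\sigma(\Phi)=\nu(\sigma^{-1}\Phi)=\nu(\Phi)$, and $\nu^\sigma\in\mathcal C$ if $\nu\in\mathcal C$.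

**Step 2.** This step shows that $\mathcal C$ has midpoints, along which $q$ is strictly convex. For $\nu,\nu'\in\mathcal C$ take a common adapted basis $(e_i)$ and let $\mu$ be the norm with adapted basis $(e_i)$ and $\mu(e_i)=\frac12(\nu(e_i)+\nu'(e_i))$. Then $\operatorname{vol}\mu=\frac12(\operatorname{vol}\nu+\operatorname{vol}\nu')\le r$. A minimum of sums is at least the sum of the minima, so $\mu(f)\ge\frac12(\nu(f)+\nu'(f))$ for all $f$, and (b) holds. So $\mu\in\mathcal C$, and
$$q(\mu)=\tfrac12q(\nu)+\tfrac12q(\nu')-\tfrac14\sum_i(\nu(e_i)-\nu'(e_i))^2.\tag{6}$$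

**Step 3.** This step shows that $\mathcal C$ is closed under uniform limits. Let $\|\nu-\nu'\|=\sup_{v\ne0}|\nu(v)-\nu'(v)|$. In a common adapted basis this equals $\max_i|\nu(e_i)-\nu'(e_i)|$, since $|\min x_i-\min y_i|\le\max|x_i-y_i|$. A uniformly Cauchy sequence of norms converges uniformly to a norm, because the defining inequalities pass to pointwise limits. Using common adapted bases, with $n=\dim E$,
$$|\operatorname{vol}\nu-\operatorname{vol}\nu'|\le n\|\nu-\nu'\|,\quad|q(\nu)-q(\nu')|\le2n\|\nu-\nu'\|,\quad|\nu(f)-\nu'(f)|\le D\|\nu-\nu'\|$$
for $0\neq f\in\operatorname{Sym}^DE$. So (a) and (b) pass to uniform limits.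

**Step 4.** This step produces an invariant norm in $\mathcal C$. Let $q_0=\inf_{\mathcal C}q$ and let $(\nu_n)$ be a minimizing sequence. The midpoint of $\nu_n$ and $\nu_{n'}$ lies in $\mathcal C$, so (6) gives
$$\tfrac14\|\nu_n-\nu_{n'}\|^2\le\tfrac12q(\nu_n)+\tfrac12q(\nu_{n'})-q_0\to0 .$$
The sequence is Cauchy, and its limit $\bar\nu\in\mathcal C$ has $q(\bar\nu)=q_0$. The same inequality applied to two minimizers shows that $\bar\nu$ is unique. Since $\bar\nu^\sigma\in\mathcal C$ and $q(\bar\nu^\sigma)=q(\bar\nu)$, it is $G$-invariant.

**Step 5.** This step extracts $U$. The $L$-subspace $E^{>1/2}=\{v:\bar\nu(v)>\frac12\}$ is $G$-stable, so by Galois descent it equals $U\otimes_KL$ with a $K$-subspace $U\subset V^*$. In an adapted basis each vector of $E^{>1/2}$ contributes more than $\frac12$ to the volume, so $\dim U\le2\operatorname{vol}\bar\nu\le2r$. Let $\Phi$ be as in the lemma. Then $\bar\nu(\Phi)\ge s>D/2$. Every monomial of $\Phi$ in an adapted basis is a product of $D$ basis vectors of total weight $>D/2$, so it contains a basis vector of weight $>\frac12$. Hence $\Phi$ lies in the ideal generated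 by $U\otimes L$. Being defined over $K$, it lies in the ideal generated by $U$: extend a basis of $U$ to one of $V^*$, and note that every monomial of $\Phi$ in this basis contains a factor from $U$. $\square$

In the example, the constant norm $\frac12$ satisfies (a), since its volume is $1$. It satisfies (b), since every nonzero real $\Phi\in(\mathcal N)^s$ has $D\ge2s$. It is the minimizer: the minimizer is invariant, so it has a real adapted basis $(e_1,e_2)$ with weights $a\ge b$. The coefficient of $e_2^2$ in $X^2+Y^2$ is nonzero because the form is anisotropic, and (b) with $s=1$ gives $2b\ge1$. So $q\ge\frac12$, which the constant norm attains. Here $E^{>1/2}=0$.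

## 9. Rational points have the right codimension over a perfect field

**Proposition 9.** Let $K$ be infinite and perfect, and $T$ a $k$-linear form over $K$, $k\ge2$. The Zariski closure of the set $Z(T)(K)$ of $K$-points of $Z(T)$ has codimension $\le c_k\operatorname{GR}(T)$.

Here is the difficulty. We argue by induction on $k$, fixing $x_1$ and looking at $T(x_1,\cdot)$. For this we need a large $K$-subspace of $V_1$ on which $\operatorname{GR}(T(x_1,\cdot))$ is bounded. Take a short decomposition $T=\sum f_jh_j$ over a Galois extension $L$, and let $M$ be the common zero space of those $f_j$ that are linear forms in $x_1$ alone. For $x_1\in M$ the remaining terms show that $T(x_1,\cdot)$ has small partition rank. But $M$ is defined over $L$ only, and intersecting its conjugates costs a factor $[L:K]$.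

The way past this is to notice that "$\operatorname{GR}(T(x_1,\cdot))$ is large" can be witnessed by a polynomial $\Phi(x_1)\ne0$ *over $K$*, namely a resultant. By Lemma 7 this polynomial vanishes along $M$ to order more than half its degree. By Lemma 8 it then vanishes on a subspace $W$ that is defined over $K$, of codimension at most $2r$, and chosen before $\Phi$.

*Proof.* We use induction on $k$. For $k=2$, $Z(T)$ is a linear subspace defined over $K$, its $K$-points are dense as $K$ is infinite, and $c_2=1$. Let $k\ge3$. If $T=0$ then $Z(T)$ is the whole space, and its $K$-points are dense. So let $T\ne0$, and put $g=\operatorname{GR}(T)\ge1$, $\delta=k-2$, $Y=V_2\times\dots\times V_{k-1}$.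

**Step 1.** This step constructs the rational subspace $W\subset V_1$. By (2) and (4),
$$\operatorname{PR}_{\overline K}(T)\le2^{k-1}\operatorname{str}_{\overline K}(T)\le r:=2^{k-1}(k-1)g .$$
The coefficients of a decomposition generate a finite extension of $K$. As $K$ is perfect, it is separable and lies in a finite Galois extension $L/K$. So, over $L$,
$$T=\sum_{j\le r}f_j(x_{I_j})\,h_j(x_{I_j^c}),\qquad k\notin I_j\neq\emptyset .$$
Let $\mathcal N\subset V_1^*\otimes L$ be the span of the $f_j$ with $I_j=\{1\}$; then $\dim\mathcal N\le r$. Let $U\subset V_1^*$ be as in Lemma 8 for $V=V_1$, and $W=\{x_1\in V_1:\ell(x_1)=0\ \forall\ell\in U\}$, a $K$-subspace of codimension $\le2r$.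

**Claim.** $\operatorname{GR}(T(x_1,\cdot))\le2\delta r$ for all $x_1\in W(\overline K)$.

Suppose that some $x_1^0\in W(\overline K)$ has $\operatorname{GR}(T(x_1^0,\cdot))\ge R:=2\delta r+1$.

**Step 2.** This step produces the witness $\Phi$. Let $Z^0=Z(T(x_1^0,\cdot))\subset Y$, a cone of codimension $\ge R$. Consider the set of $\lambda\in\operatorname{Hom}(\overline K^R,Y)$ with $\lambda(y)\in Z^0$ for some $y\ne0$. It is the projection of a closed subset of $\operatorname{Hom}(\overline K^R,Y)\times\mathbb P^{R-1}$, so it is closed. For fixed $y\ne0$ the map $\lambda\mapsto\lambda(y)$ is linear and onto $Y$, so the condition has codimension $\ge R$. Hence the set has codimension $\ge R-(R-1)=1$. As $K$ is infinite there is $\lambda$ over $K$ outside it. So for each $y\ne0$ over $\overline K$ the functional $T(x_1^0,\lambda(y),\cdot)$ on $V_k$ is nonzero.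

Next, consider the $(b_1,\dots,b_R)\in V_k^R$ for which some $y\ne0$ satisfies $T(x_1^0,\lambda(y),b_i)=0$ for all $i$. By the same count this is a closed set of codimension $\ge R-(R-1)=1$: for fixed $y$ each $b_i$ must lie in a hyperplane. Choose $(b_i)$ over $K$ outside it. For $x_1\in V_1$ put
$$g_i^{x_1}(y)=T(x_1,\lambda(y),b_i),\qquad1\le i\le R .$$
These are forms of degree $\delta$ in $R$ variables $y$, linear in $x_1$, with all data over $K$. Let
$$\Phi(x_1)=\operatorname{Res}(g_1^{x_1},\dots,g_R^{x_1})\in\operatorname{Sym}^D(V_1^*)\text{ over }K,\qquad D=R\delta^{R-1}.$$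
The degree comes from fact 2 in Section 7. The forms $g_i^{x_1^0}$ have no common zero $y\ne0$, so $\Phi(x_1^0)\ne0$ by fact 1.

**Step 3.** This step shows that $\Phi$ vanishes to high order along the common kernel $M\subset V_1\otimes L$ of $\mathcal N$. Let $x_1\in M(\overline K)$ and $v\in V_1(\overline K)$. Then $g_i^{x_1+\epsilon v}=g_i^{x_1}+\epsilon g_i^v$. The terms with $I_j=\{1\}$ vanish at $x_1$, so
$$g_i^{x_1}=\sum_ju_ja_{ij},$$
where $j$ runs over the at most $r$ indices with $I_j\ne\{1\}$. Here $u_j(y)$ is $f_j$ evaluated at $x_1$ (if $1\in I_j$) and at $\lambda(y)$. Since $k\notin I_j$, it does not depend on $i$, and it is a form of degree $|I_j\setminus\{1\}|\in[1,\delta]$. The form $a_{ij}$ is the corresponding value of $h_j$, with $x_k=b_i$, and has the complementary degree. Lemma 7 over $\overline K$, with at most $r$ forms $u_j$, gives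
$$\epsilon^s\mid\Phi(x_1+\epsilon v),\qquad s=\delta^{R-1}(R-\delta r).$$
Since $R>2\delta r$, the integer $s$ is positive.

**Step 4.** This step turns the vanishing into an ideal membership and applies Lemma 8. Choose a decomposition $V_1\otimes L=M\oplus Q$ with coordinates $q$ on $Q$. These are linear forms vanishing on $M$, so they lie in $\mathcal N$. Expand $\Phi=\sum_\gamma\Phi_\gamma(m)q^\gamma$. For $m\in M(\overline K)$ and $v\in Q(\overline K)$ we have $\Phi(m+\epsilon v)=\sum_\gamma\epsilon^{|\gamma|}\Phi_\gamma(m)q(v)^\gamma$, which is divisible by $\epsilon^s$. As $m$ and $v$ are arbitrary, $\Phi_\gamma=0$ for $|\gamma|<s$. So $\Phi\in(\mathcal N)^s$. Also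
$$s-\tfrac D2=\delta^{R-1}\Bigl(\tfrac R2-\delta r\Bigr)>0 .$$
By Lemma 8, $\Phi$ lies in the ideal generated by $U$, so $\Phi|_W=0$. This contradicts $\Phi(x_1^0)\ne0$ and proves the claim.

**Step 5.** This step carries out the induction by counting dimensions of fibres. Let $\mathcal X'\subset W\times Y$ be the Zariski closure of $Z(T)(K)\cap(W\times Y)$. For $x_1\in W(K)$ the fibre of $\mathcal X'\to W$ over $x_1$ contains the closure of $Z(T(x_1,\cdot))(K)$. By induction applied to the $(k-1)$-linear form $T(x_1,\cdot)$ over $K$, and by the claim, this fibre has dimension $\ge e:=\dim Y-2\delta r\,c_{k-1}$. It is also nonempty, since it contains $0$.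

Then $\dim\mathcal X'\ge\dim W+e$. If $e\le0$ this holds because $\mathcal X'\supset W\times\{0\}$, as the $K$-points of $W$ are dense in $W$. Let $e>0$ and suppose $\dim\mathcal X'<\dim W+e$. Each component of $\mathcal X'$ either does not dominate $W$, and then misses the fibres over a nonempty open subset of $W$, or dominates $W$, and then by the fibre dimension theorem its fibres over a nonempty open subset have dimension $<e$. Intersecting these open sets, we get a nonempty open subset of $W$ over which all fibres of $\mathcal X'$ have dimension $<e$ or are empty. It contains a $K$-point since $K$ is infinite, a contradiction.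

So the closure of $Z(T)(K)$ has codimension at most
$$2r+2(k-2)r\,c_{k-1}=2^k(k-1)\bigl(1+(k-2)c_{k-1}\bigr)g=c_kg.\qquad\square$$

## 10. From rational points to strength over $K$

**Proposition 10.** For $K$ infinite and perfect and $T$ a $k$-linear form over $K$, $\operatorname{str}_K(T)\le(k-1)c_k\operatorname{GR}(T)$.

*Proof.* We look for $\mathcal X$ and a point as in Lemma 6. Let $\mathcal X$ be an irreducible component over $\overline K$, of maximal dimension, of the closure of $Z(T)(K)$. Then $\mathcal X\subset Z(T)$, and its codimension is at most $c_k\operatorname{GR}(T)$ by Proposition 9. Let $S$ be the set of $K$-points of $Z(T)$ lying on $\mathcal X$ and on no other component. The closure of $S$ together with the other components contains all of $Z(T)(K)$, hence its closure, hence $\mathcal X$. Since $\mathcal X$ is irreducible and not contained in the union of the other components, $S$ is dense in $\mathcal X$.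

The ideal of $\mathcal X$ is therefore the set of polynomials vanishing on $S$. The points of $S$ are $K$-points, so in each bounded degree these are linear conditions with coefficients in $K$ on the coefficients of a polynomial, and the solution space is spanned by solutions over $K$. So the ideal of $\mathcal X$ is generated by polynomials over $K$. The nonsingular locus of $\mathcal X$ is open and dense, so it contains some point of $S$. Now (A1) gives $\operatorname{str}_K(T)\le(k-1)\operatorname{codim}\mathcal X\le(k-1)c_k\operatorname{GR}(T)$. $\square$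

*Proof of Theorem 2.* The lower bound is (1), and the bound for $K=\overline K$ is (4). It remains to prove the upper bound for general $K$.

**Step 1.** This step passes from $P$ to a multilinear form and back. Let $T(x_1,\dots,x_d)$ be the polarization of $P$, i.e. the component of multidegree $(1,\dots,1)$ of $P(x_1+\dots+x_d)$. Then $T(x,\dots,x)=d!\,P(x)$. Since $d!\ne0$ in $K$, substituting $x_1=\dots=x_d=x$ in a strength decomposition of $T$ gives $\operatorname{str}_K(P)\le\operatorname{str}_K(T)$.

**Step 2.** This step bounds $\operatorname{PR}_{\overline K}(T)$ by the strength of $P$ over $\overline K$. Let $P=\sum_{i\le\rho}Q_iR_i$ over $\overline K$ with $\rho=\operatorname{str}_{\overline K}(P)$. Replace $x$ by $x_1+\dots+x_d$ and take components of multidegree $(1,\dots,1)$. As in the proof of (2), each product contributes at most $2^{d-1}$ terms, so $\operatorname{PR}_{\overline K}(T)\le2^{d-1}\rho$.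

**Step 3.** This step chains the inequalities. By Step 1, Proposition 10, (3), Step 2 and (4),
$$\operatorname{str}_K(P)\le(d-1)c_d\operatorname{GR}(T)\le(d-1)c_d\operatorname{PR}_{\overline K}(T)\le(d-1)c_d2^{d-1}\operatorname{str}_{\overline K}(P)\le2^{d-1}(d-1)^2c_d\operatorname{Brk}(P).\ \blacksquare$$

*Proof of Corollary 3.* The Birch rank is a dimension over an algebraically closed field and does not change under field extension. If $K$ is infinite, apply Theorem 2 to the infinite perfect field $K^{\rm perf}$.

If $K$ is finite of characteristic $p$, let $K'=\bigcup_lK(\tau^{1/p^l})$. It is infinite. It is perfect, because $K$ is perfect and so every element of $K(\tau^{1/p^l})$ is a $p$-th power of an element of $K(\tau^{1/p^{l+1}})$. By Theorem 2, $\operatorname{str}_{K'}(P)\asymp_d\operatorname{Brk}(P)$. A decomposition of $P$ over $K'$ has coefficients in some $K(\tau^{1/p^l})$. This field is isomorphic to $K(\tau)$ by an isomorphism that is the identity on $K$ and hence fixes $P$. Applying the isomorphism to the decomposition gives $\operatorname{str}_{K(\tau)}(P)\le\operatorname{str}_{K'}(P)$. The reverse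 inequality holds because $K(\tau)\subset K'$. So the two strengths are equal, and the corollary follows. $\blacksquare$
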